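# Dominating reals and the ordinal theory of a forcing extension

## Adding a dominating real moves an ordinal

We work in ZFC. Forcings are set forcing notions; it is convenient to let them be preorders.

**Theorem 1 (ZFC).** Every forcing $\mathbb P$ that adds a dominating real changes the ordinal theory.

In detail: for each infinite ordinal $\kappa$ there is an ordinal $\rho_\kappa$, defined in ZFC by a formula whose only parameter is $\kappa$, such that the following holds. If $\mathbb P$ is a forcing, $\kappa\ge|\mathbb P|$ is an infinite ordinal, $G$ is $\mathbb P$-generic over $V$, and $V[G]$ has a real dominating $\omega^\omega\cap V$, then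
$$\rho_\kappa(V[G])>\rho_\kappa(V).$$
So with $\alpha=\rho_\kappa(V)$ the formula "$\rho_\kappa=\alpha$", whose only parameters are the ordinals $\kappa$ and $\alpha$, is true in $V$ and false in $V[G]$.

The question whether this holds is from Cayley Robinson, "Dominating Reals and Ordinal Theories", arXiv:2608.28871 (2026). Here is what the words mean.

**Definition (dominating real).** A real $d\in\omega^\omega$ in a generic extension is *dominating* if for each $r\in\omega^\omega$ in the ground model, $d(n)\ge r(n)$ for all but finitely many $n$. A forcing *adds a dominating real* if it forces that such a real exists.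

A dominating real is always new: if $d$ were in the ground model, it would have to dominate $n\mapsto d(n)+1$. The standard example is Hechler forcing: conditions are pairs $(s,f)$ with $s\in\omega^{<\omega}$ and $f\in\omega^\omega$, and $(t,g)\le(s,f)$ iff $t$ extends $s$, $g(n)\ge f(n)$ for all $n$, and $t(i)\ge f(i)$ for all $i\in\mathrm{dom}(t)\setminus\mathrm{dom}(s)$. Given a ground model real $r$, any condition $(s,f)$ extends to $(s,\max(f,r))$, and from then on the generic real, the union of the stems, stays above $r$.

**Definition (ordinal theory).** For an inner model $V$ of $W$, write $V\equiv_{ON}W$ if $V$ and $W$ agree on all formulas whose only parameters are ordinals. A forcing $\mathbb P$ *changes the ordinal theory* if there is a $\mathbb P$-generic $G$ over $V$ with $V\not\equiv_{ON}V[G]$.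

The parameters may be ordinals, but not sets of ordinals. If $G$ itself were an allowed parameter there would be nothing to prove. The task is to find a definable *ordinal* that the dominating real must move.

Three facts are quoted as known with the problem. (i) If $A,B$ are sets of ordinals, $L[A]\subseteq L[B]$, and $L[B]$ has a real dominating the reals of $L[A]$, then $L[A]$ and $L[B]$ have different ordinal theories. (ii) If there is an extendible cardinal, then every forcing that adds a dominating real changes the ordinal theory. (iii) In every model of ZFC, Hechler forcing changes the ordinal theory. None of them is used below; we will prove (i) on the way, as a warm-up.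

## Collapses, $L$, and Cohen reals

Some cases are immediate.

If $\mathbb P$ collapses a cardinal $\mu$ of $V$, then "$\mu$ is a cardinal" changes truth value. This covers, for instance, $\mathrm{Col}(\omega,2^{\aleph_0})$, which adds a dominating real: in the extension enumerate the old reals as $\langle r_k:k<\omega\rangle$ and put $d(n)=\max_{k\le n}r_k(n)$.

If $V=L$, the sentence "$V=L$" becomes false as soon as any new set is added.

Hechler forcing over a general $V$ is not covered by either remark. Two conditions $(s,f)$ and $(s,g)$ with the same stem have the common extension $(s,\max(f,g))$, and there are countably many stems. So the forcing is ccc and collapses no cardinal.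

The next example shows that a real that is merely *unbounded* (not dominated by any ground model real) can leave the ordinal theory unchanged. So a proof must use domination.

**Example 2.** Let $M$ be a countable model of ZFC, $G$ generic over $M$ for $\mathrm{Add}(\omega,\omega_1)$, and $V=M[G]$. Then $\mathrm{Add}(\omega,1)$, which adds a real not dominated by any ground model real, does not change the ordinal theory of $V$.

*Proof.* Recall that a forcing is weakly homogeneous if for all conditions $p,q$ some automorphism sends $p$ to a condition compatible with $q$. Then no two conditions can force opposite answers to a statement whose parameters are check names, so every such statement is decided by all conditions in the same way. The forcing $\mathrm{Add}(\omega,\omega_1)$ of finite partial functions from $\omega_1\times\omega$ to $2$ is weakly homogeneous: permute $\omega_1$ so that the finite support of $p$ moves off that of $q$.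

Let $c$ be Cohen over $V$. In $M$ we have $\mathrm{Add}(\omega,\omega_1)\times\mathrm{Add}(\omega,1)\cong\mathrm{Add}(\omega,\omega_1)$, so $V[c]=M[G']$ for some $G'$ that is $\mathrm{Add}(\omega,\omega_1)$-generic over $M$. For ordinals $\vec\alpha$ we get: $V\models\varphi(\vec\alpha)$ iff $M\models{}\Vdash_{\mathrm{Add}(\omega,\omega_1)}\varphi(\check{\vec\alpha})$ iff $V[c]\models\varphi(\vec\alpha)$. $\square$

So we need an ordinal that reacts to domination. Comparing single functions will not give one, because eventual domination between single functions is ill-founded: with $f_n(i)=\max(i-n,0)$ we have $f_n(i)=f_{n+1}(i)+1$ for $i>n$, so $f_0,f_1,f_2,\dots$ is strictly descending. What is strong about $d$ is that it dominates a whole model. The first step is to turn this into an inequality between ordinals.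

## The ordinals $\omega_1^x$ and what a dominating real does to them

A *tree* is a set $T\subseteq\omega^{<\omega}$ with $\emptyset\in T$, closed under initial segments. It is *well-founded* (wf) if it has no infinite branch. For a wf tree put
$$\mathrm{rk}_T(t)=\sup\{\mathrm{rk}_T(s)+1:s\in T,\ s\supsetneq t\},\qquad \mathrm{rk}(T)=\mathrm{rk}_T(\emptyset).$$
For example, let $T$ consist of $\emptyset$ and all sequences $(n,0,\dots,0)$ with at most $n$ zeros after the $n$. The node $(n)$ has rank $n$, so $\mathrm{rk}(T)=\sup_n(n+1)=\omega$.

**Definition.** For $x\in\omega^\omega$ let $\omega_1^x=\sup\{\mathrm{rk}(T)+1:T\text{ a wf tree recursive in }x\}$.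

This depends only on the Turing degree of $x$. Well-foundedness and ranks of trees are absolute, so $\omega_1^x$ is computed identically in all inner models containing $x$. Throughout, an *inner model* is a transitive class model of ZFC, definable with parameters, containing all ordinals.

**Definition (jumping).** For inner models $U\subseteq U'$, say *$U'$ jumps over $U$* if there is $z\in\omega^\omega\cap U'$ with
$$\omega_1^{z\oplus x}>\omega_1^x\quad\text{for all }x\in\omega^\omega\cap U.$$

No model jumps over itself: if $z\in U$, take $x=z$ and note $z\oplus z\equiv_Tz$. The examples of jumps we need come from the next lemma.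

**Lemma 3.** If $U\subseteq U'$ are inner models and $d\in U'$ dominates $\omega^\omega\cap U$, then $\omega_1^{d\oplus x}>\omega_1^x$ for all $x\in\omega^\omega\cap U$. So $U'$ jumps over $U$.

The plan is to build *one* wf tree, recursive in $d\oplus x$, into which every wf tree recursive in $x$ embeds. The obstacle is that "$T$ is wf" is not something a recursive procedure can check. The real $d$ reduces it to a $\forall j\,\exists k$ statement over a recursive predicate, and the witnesses $k$ can be guessed along the branches of the new tree.

**Step 1: list the trees recursive in $x$.** Fix $x\in\omega^\omega\cap U$. Let $T^x_e$ be the set of $t\in\omega^{<\omega}$ such that for no $k\le|t|$ does $\varphi^x_e(t\restriction k)$ halt with value $0$ in fewer than $|t|$ steps. Then $\emptyset\in T^x_e$, since nothing halts in fewer than $0$ steps. If $s$ is an initial segment of $t$ and $s\notin T^x_e$, the computation that excludes $s$ also excludes $t$. So $T^x_e$ is a tree for *every* $e$, recursive in $x$ uniformly in $e$.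

Suppose $\varphi^x_e$ is the characteristic function of a tree $T$. Then $T\subseteq T^x_e$, because all restrictions of a $t\in T$ get value $1$. The two trees have the same branches: if $f\restriction k\notin T$, then $\varphi^x_e(f\restriction k)$ halts with value $0$ in some number $N$ of steps, and $f\restriction n\notin T^x_e$ for every $n\geq k$ with $n>N$. So $T$ is wf iff $T^x_e$ is, and then $\mathrm{rk}(T)\le\mathrm{rk}(T^x_e)$. Hence
$$\omega_1^x=\sup\{\mathrm{rk}(T^x_e)+1:e\in\omega,\ T^x_e\text{ wf}\}.\tag{1}$$

**Step 2: use $d$ to express well-foundedness.** Put $d_j(i)=\max(d(i),j)$. Let $C(e,j,k)$ say: no $t\in T^x_e$ of length $k$ satisfies $t(i)\le d_j(i)$ for all $i<k$. There are finitely many such $t$ to inspect, so $C$ is recursive in $d\oplus x$. We claim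
$$T^x_e\text{ is wf}\iff\forall j\,\exists k\ C(e,j,k).\tag{2}$$

($\Rightarrow$) If for some $j$ no $k$ works, then the finitely branching tree $\{t\in T^x_e:t(i)\le d_j(i)\text{ for all }i<|t|\}$ is infinite. By König's lemma it has a branch, so $T^x_e$ is not wf.

($\Leftarrow$) Suppose $T^x_e$ is ill-founded. It belongs to $U$, so by absoluteness it has a branch $f\in U$. Since $d$ dominates $f$, there is $N$ with $f(i)\le d(i)$ for $i\ge N$; let $j=\max\{f(i):i<N\}$ (or $0$ if $N=0$). Then $f(i)\le d_j(i)$ for all $i$, so $f\restriction k$ refutes $C(e,j,k)$ for every $k$.

Only ($\Leftarrow$) used domination, and it used it for *some* branch $f\in U$ of an arbitrary ill-founded tree in $U$. This is why $d$ must dominate all reals of $U$.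

**Step 3: one tree above all the others.** Let $S$ consist of $\emptyset$ and all (coded) sequences
$$(e,(a_0,h_0),\dots,(a_{l-1},h_{l-1})),\quad l\ge0,$$
with $(a_0,\dots,a_{l-1})\in T^x_e$ and $C(e,j,h_j)$ for all $j<l$. This is a tree recursive in $d\oplus x$. A branch of $S$ would give an $e$, a branch of $T^x_e$, and a function $h$ with $C(e,j,h(j))$ for all $j$. By ($\Leftarrow$) of (2) the last item makes $T^x_e$ wf, a contradiction. So $S$ is wf.

Now let $T^x_e$ be wf. By ($\Rightarrow$) of (2) choose $h$ with $C(e,j,h(j))$ for all $j$. The map $t\mapsto(e,(t(i),h(i))_{i<|t|})$ from $T^x_e$ to $S$ preserves proper extension, and all its values properly extend $\emptyset$. So $\mathrm{rk}(S)\ge\mathrm{rk}(T^x_e)+1$. This holds for every wf $T^x_e$, so (1) gives $\mathrm{rk}(S)\ge\omega_1^x$, and therefore $\omega_1^{d\oplus x}\ge\mathrm{rk}(S)+1>\omega_1^x$. $\square$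

## Descending chains of jumps, and the tail that must be in the model

We want to count jumps: the rank of a model should be larger than the rank of any model it jumps over. For this the jump relation must be well-founded. The natural attempt is this. Suppose $V_0\supseteq V_1\supseteq\cdots$ with $V_n$ jumping over $V_{n+1}$, choose witnesses $z_n\in V_n$, and code the tails into single reals.

**Lemma 4.** Let $R_0\supseteq R_1\supseteq\cdots$ be sets of reals, and let $z_n$ be reals with $\omega_1^{z_n\oplus x}>\omega_1^x$ for all $x\in R_{n+1}$. Put $x_n(\langle k,i\rangle)=z_{n+k}(i)$. Then it is impossible that $x_n\in R_n$ for all $n\ge1$.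

*Proof.* Always $x_n\equiv_Tz_n\oplus x_{n+1}$: the column $k=0$ of $x_n$ is $z_n$, and $x_{n+1}(\langle k,i\rangle)=x_n(\langle k+1,i\rangle)$. If $x_{n+1}\in R_{n+1}$ for all $n$, then
$$\omega_1^{x_n}=\omega_1^{z_n\oplus x_{n+1}}>\omega_1^{x_{n+1}}\quad\text{for all }n,$$
an infinite descending sequence of ordinals. $\square$

With $R_n=\omega^\omega\cap V_n$, this would finish the argument if $x_n\in V_n$. Here the attempt stops. Each single $z_m$ with $m\ge n$ lies in $V_n$, but the *sequence* $\langle z_m:m\ge n\rangle$ was chosen in $V$, and nothing puts it into $V_n$. We need the choices to be made so uniformly that $V_n$ can carry out all choices from stage $n$ on by itself. In models of the form $L[Z,A]$ this can be done, because they carry a canonical well-order.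

## Well-foundedness for the models $L[Z,A]$

For sets of ordinals $Z,A$, let $L[Z,A]$ be the least inner model containing $Z$ and $A$. It is computed identically in every inner model containing $Z$ and $A$, and it has a canonical well-order definable from $Z$ and $A$. Fix a set of ordinals $Z$ and an infinite ordinal $\lambda$.

**Definition.** For $A,A'\subseteq\lambda$ let $A'\lhd A$ mean: $A'\in L[Z,A]$ and $L[Z,A]$ jumps over $L[Z,A']$.

For example, with $Z=\emptyset$ and $\lambda=\omega$: if $D\subseteq\omega$ codes a real dominating $\omega^\omega\cap L$, then $\emptyset\lhd D$ by Lemma 3.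

**Proposition 5 (ZFC).** There is no infinite $\lhd$-descending sequence in $P(\lambda)$.

*Proof.* Call $A\subseteq\lambda$ *bad* if there is an infinite $\lhd$-descending sequence starting with $A$. Suppose some $A_0$ is bad.

**Step 1: badness is absolute.** The aim is that each $L[Z,B]$ recognizes its bad sets. If $A'\lhd A$ then $L[Z,A']\subseteq L[Z,A]$, so every set reachable downwards from $A$ along $\lhd$ lies in $P(\lambda)\cap L[Z,A]$. If $A,A'\in L[Z,B]$, then $A'\lhd A$ holds in $L[Z,B]$ iff it holds in $V$, since it refers only to $L[Z,A]$, $L[Z,A']$ and the absolute function $x\mapsto\omega_1^x$.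

Let $A\in P(\lambda)\cap L[Z,B]$. If $A$ is bad in $L[Z,B]$, the same sequence shows it is bad in $V$. If $A$ is not bad in $L[Z,B]$, then there the set relation $\lhd$ on the sets reachable from $A$ (including $A$) has no infinite descending sequence, hence has a rank function into the ordinals. Everything reachable from $A$ in $V$ is in $L[Z,A]\subseteq L[Z,B]$, and the relation is the same, so the rank function still works in $V$ and $A$ is not bad in $V$.

**Step 2: canonical choices.** The aim is to choose the next set and the witness without arbitrary choice. If $A$ is bad, there is a bad $A'\lhd A$, namely the second entry of a descending sequence; and $A'\in L[Z,A]$. Let $F(A)$ be the least bad $A'\lhd A$ in the canonical well-order of $L[Z,A]$. Let $D(A)$ be the least $z\in\omega^\omega\cap L[Z,A]$ in this order witnessing that $L[Z,A]$ jumps over $L[Z,F(A)]$. By Step 1, for bad $A\in L[Z,B]$ the values $F(A)$ and $D(A)$ are computed in $L[Z,B]$ as in $V$, and they lie in $L[Z,A]\subseteq L[Z,B]$.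

**Step 3: every tail lies in its own model.** Put $B_0=A_0$, $B_{n+1}=F(B_n)$, $z_n=D(B_n)$. For each $n$ the sequence $\langle(B_m,z_m):m\ge n\rangle$ is obtained from $B_n$ by a recursion using only $F$ and $D$, and by Step 2 this recursion can be carried out inside $L[Z,B_n]$ with the same result. So the real $x_n(\langle k,i\rangle)=z_{n+k}(i)$ satisfies
$$x_n\in L[Z,B_n]\quad\text{for every }n.$$

**Step 4: contradiction.** The real $z_n$ witnesses that $L[Z,B_n]$ jumps over $L[Z,B_{n+1}]$. Apply Lemma 4 to the decreasing sets $R_n=\omega^\omega\cap L[Z,B_n]$. $\square$

## The case $V=L[A]$, and a supremum that need not be attained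

Proposition 5 already settles the question for models constructible from a set of ordinals, that is, fact (i).

**Example 6.** Let $A,B$ be sets of ordinals with $L[A]\subseteq L[B]$, where $L[B]$ has a real dominating the reals of $L[A]$. Take an infinite $\lambda$ with $A,B\subseteq\lambda$, and $Z=\emptyset$. By Proposition 5 in $L[B]$ and DC, $\lhd$ is well-founded on $P(\lambda)\cap L[B]$, so each element has a rank $\mathrm{rk}_\lhd$. The set $P(\lambda)\cap L[A]$ is closed under $\lhd$-predecessors and carries the same relation in $L[A]$ and in $L[B]$, so $\alpha:=\mathrm{rk}_\lhd(A)$ is the same in both models. By Lemma 3, $A\lhd B$, so $\mathrm{rk}_\lhd(B)>\alpha$. The predecessors of $C$ depend only on the model $L[C]$, so $\mathrm{rk}_\lhd(C)$ does too. Therefore the formula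

"$V=L[C]$ for some $C\subseteq\lambda$ with $\mathrm{rk}_\lhd(C)=\alpha$",

with parameters $\lambda$ and $\alpha$, is true in $L[A]$ and false in $L[B]$.

For general $V$, no single $A$ constructs everything. One would then try the supremum $\sigma_\lambda(V)=\sup\{\mathrm{rk}_\lhd(A)+1:A\subseteq\lambda\}$. Let $d\in V[G]$ be dominating. For $A\subseteq\lambda$ in $V$, code $A$ and $d$ into one $B\subseteq\lambda$ in $V[G]$. Then $A\lhd B$ by Lemma 3, so $\mathrm{rk}_\lhd(B)\ge\mathrm{rk}_\lhd(A)+1$. Hence
$$\sigma_\lambda(V[G])\ \ge\ \sup\{\mathrm{rk}_\lhd(A)+2:A\in P(\lambda)\cap V\}.$$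
If $\sigma_\lambda(V)$ is a successor $\gamma+1$, attained by an $A$ of rank $\gamma$, this gives a strict increase. If $\sigma_\lambda(V)$ is a limit, the right side equals $\sigma_\lambda(V)$ and we learn nothing. Every point below went up, but the supremum may not have.

In Example 6 the universe *itself* was a point of the relation, and that point went up. So in general we should rank the universe, comparing it with other inner models of which it is a generic extension. The universe $V$ will then be one of the points below $V[G]$. The work is to make sense of this in first-order terms, to prove well-foundedness without the canonical well-orders, and to keep the relation set-sized.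

## Grounds: uniform definability and common lower bounds

**Definition.** A *ground* of $V$ is an inner model $U$ such that $V=U[g]$ for some $g$ generic over $U$ for a preorder in $U$.

We quote two facts.

**Fact 7** (Laver, Woodin; Fuchs–Hamkins–Reitz, *Set-theoretic geology*, APAL 166 (2015)). There is a formula defining classes $W_r$ ($r\in V$) such that, provably in ZFC, each $W_r$ is a ground of $V$ with $r\in W_r$. Moreover, whenever $U\models$ ZFC and $g$ is generic over $U$ for a preorder in $U$, then $U=(W_r)^{U[g]}$ for some $r\in U$. In particular $U$ is definable in $U[g]$, and every ground of $V$ is some $W_r$.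

**Fact 8** (Usuba, *The downward directed grounds hypothesis and very large cardinals*, J. Math. Log. 17 (2017); the strong DDG, a theorem of ZFC). For every set $X$ there is a ground $W$ with $W\subseteq\bigcap_{r\in X}W_r$.

For example, if $c,c'$ are mutually generic Cohen reals over $L$, then $L[c]$ and $L[c']$ are grounds of $L[c,c']$, and $L$ is a ground contained in both.

Fact 7 lets us quantify over grounds by quantifying over indices $r$. For grounds $U,U'$ of $V$ write $U\prec U'$ if $U\subseteq U'$ and $U'$ jumps over $U$.

## No descending chain of jumps among grounds

**Theorem A (ZFC).** There is no sequence $\langle r_n:n<\omega\rangle$ with $W_{r_{n+1}}\prec W_{r_n}$ for all $n$.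

*Proof.* Suppose there is one, and put $V_n=W_{r_n}$. The models $V_n$ have no canonical well-orders, so Proposition 5 does not apply to them. But Lemma 4 only looks at reals. So it is enough to replace $V_n$ by a model $L[Z,A_n]$ with the same reals, with one $Z$ for all $n$. To have $A_{n+1}\in L[Z,A_n]$ we will in fact match all subsets of some $\lambda$ with $A_n\subseteq\lambda$. The common $Z$ will come from a common ground.

**Step 1: a common ground below the chain.** By Fact 8, applied to $\{r_n:n<\omega\}$, let $W$ be a ground with $W\subseteq V_n$ for all $n$. Passing to a Boolean completion, write $V=W[g]$ with $g$ generic over $W$ for a complete Boolean algebra $\mathbb B$ of $W$. Let $\lambda$ be an infinite cardinal of $W$ and $e\in W$ an injection of $\mathbb B$ into $\lambda$. For $\tau\subseteq\lambda\times\lambda$ and $A\subseteq\lambda$ let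
$$\tau[A]=\{\alpha:\exists\beta\in A\ (\beta,\alpha)\in\tau\}.$$

**Step 2: one subset of $\lambda$ codes $P(\lambda)\cap V_n$ over $W$.** We claim that for each $n$ there is $A\subseteq\lambda$ with
$$P(\lambda)\cap V_n=\{\tau[A]:\tau\in P(\lambda\times\lambda)\cap W\}.\tag{3}$$

The model $V_n$ lies between $W$ and $W[g]$. We find a complete subalgebra $\mathbb D$ of $\mathbb B$ whose generic part is in $V_n$ and captures $P(\lambda)\cap V_n$.

Using AC in $V_n$, choose there a set of ordinals $Y$ coding a listing of $P(\lambda)\cap V_n$, so that $P(\lambda)\cap V_n\subseteq L[Y]$. Let $Y=\dot Y^g$, where $\dot Y\in W$ is a name forced by every condition to be a set of ordinals, and let $\theta$ be an ordinal with $\Vdash\dot Y\subseteq\check\theta$. In $W$ put $D_0=\{[\![\check\alpha\in\dot Y]\!]:\alpha<\theta\}$. Let $D_{\xi+1}$ consist of $D_\xi$, all complements $-c$ with $c\in D_\xi$, and all $\sup S$ with $S\subseteq D_\xi$, $S\in W$. Take unions at limits. Since $\mathbb B$ is a set, this stabilizes, at a set $\mathbb D$ closed under complements and under suprema, taken in $\mathbb B$, of all its subsets in $W$. So $\mathbb D$ is a complete subalgebra of $\mathbb B$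 in $W$.

We have $g\cap\mathbb D\in V_n$. Indeed, $V_n$ contains $Y$ and every set in $W$, and computes $g\cap D_\xi$ by recursion on $\xi$ from these: $[\![\check\alpha\in\dot Y]\!]\in g$ iff $\alpha\in Y$; $-c\in g$ iff $c\notin g$; and, by genericity, $\sup S\in g$ iff $S\cap g\ne\emptyset$.

Also $g\cap\mathbb D$ is $\mathbb D$-generic over $W$: a maximal antichain of $\mathbb D$ in $W$ has supremum $1$ in $\mathbb D$, hence in $\mathbb B$, so it is a maximal antichain of $\mathbb B$ and meets $g$. Finally $Y=\{\alpha<\theta:[\![\check\alpha\in\dot Y]\!]\in g\cap\mathbb D\}\in W[g\cap\mathbb D]$. So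
$$P(\lambda)\cap V_n\subseteq L[Y]\subseteq W[g\cap\mathbb D]\subseteq V_n,\qquad\text{hence}\qquad P(\lambda)\cap V_n=P(\lambda)\cap W[g\cap\mathbb D].$$

Let $A=e[g\cap\mathbb D]\in V_n$. If $X\in P(\lambda)\cap V_n$, then $X=\dot X^{g\cap\mathbb D}$ for a $\mathbb D$-name $\dot X\in W$. Put
$$\tau=\{(e(b),\alpha):b\in\mathbb D,\ \alpha<\lambda,\ b\le[\![\check\alpha\in\dot X]\!]_{\mathbb D}\}\in W.$$
Since $e$ is injective, $e(b)\in A$ iff $b\in g$, for $b\in\mathbb D$. So $\alpha\in\tau[A]$ iff some $b\in g\cap\mathbb D$ is below $[\![\check\alpha\in\dot X]\!]_{\mathbb D}$ iff $\alpha\in X$; that is, $X=\tau[A]$. Conversely, for $\tau\in W$ both $\tau$ and $A$ are in $V_n$, so $\tau[A]\in V_n$. This proves the claim.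

**Step 3: choose the codes and $Z$.** Property (3) is first-order in $n$ and $A$ with parameters, because $V_n=W_{r_n}$ is uniformly definable. So by AC choose $\langle A_n:n<\omega\rangle$ such that (3) holds for $A=A_n$. Taking $\tau$ to be the identity on $\lambda$ shows $A_n\in V_n$.

In $W$, enumerate $P(\lambda\times\lambda)$ as $\langle\tau_\xi:\xi<\mu\rangle$, and let $Z\in W$ be a set of ordinals coding $\{(\xi,\beta,\alpha):(\beta,\alpha)\in\tau_\xi\}$. Then $P(\lambda\times\lambda)\cap W\subseteq L[Z]$. So by (3) every $X\in P(\lambda)\cap V_n$ is some $\tau[A_n]\in L[Z,A_n]$. Conversely $L[Z,A_n]\subseteq V_n$, because $Z,A_n\in V_n$. Thus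
$$P(\lambda)\cap V_n=P(\lambda)\cap L[Z,A_n],\quad\text{hence}\quad\omega^\omega\cap V_n=\omega^\omega\cap L[Z,A_n],\tag{4}$$
the second since reals can be coded by subsets of $\omega\subseteq\lambda$.

**Step 4: transfer the chain.** By (4), $A_{n+1}\in P(\lambda)\cap V_{n+1}\subseteq P(\lambda)\cap V_n\subseteq L[Z,A_n]$. A witness $z\in V_n$ that $V_n$ jumps over $V_{n+1}$ lies in $L[Z,A_n]$ and, by (4) for $n+1$, witnesses that $L[Z,A_n]$ jumps over $L[Z,A_{n+1}]$. So $A_{n+1}\lhd A_n$ for all $n$, for this $Z$ and $\lambda$. This contradicts Proposition 5. $\square$

## Forcings on $\kappa$: transitivity, and only set many $\kappa$-grounds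

It is tempting to define an invariant as the rank of $V$ in $\prec$ on all grounds. The relation has no infinite descending sequence, but the grounds below $V$ may form a proper class, and then nothing bounds their ranks by an ordinal. As an abstract illustration, add a top point to the class of ordinals: the result is well-founded, but the top point has no ordinal rank. So we bound the size of the forcing.

Let $\kappa$ be an infinite ordinal.

**Definition.** For models $U\subseteq U'$ of ZFC with the same ordinals, $U$ is a *$\kappa$-ground* of $U'$ if there are a preorder $\mathbb P\in U$ with underlying set $\kappa$ and a $\mathbb P$-generic $g$ over $U$ with $U'=U[g]$.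

For example, if $c$ is Cohen over $U$, then $U$ is an $\omega$-ground of $U[c]$, since Cohen forcing is countable and can be copied to $\omega$.

By Fact 7, a $\kappa$-ground $U$ of $U'$ is definable in $U'$ as some $(W_r)^{U'}$. The class of $r$ such that $W_r$ is a $\kappa$-ground of $V$ is definable from $\kappa$: one says that there are a preorder $\mathbb P\in W_r$ on $\kappa$ and a $\mathbb P$-generic $g$ over $W_r$ such that every set is the $g$-value of a name in $W_r$. Likewise "$W_r$ is a $\kappa$-ground of $W_s$" is definable, since $W_s=W_r[g]$ says that $W_r\cup\{g\}\subseteq W_s$ and every element of $W_s$ is the $g$-value of a name in $W_r$.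

**Pulling back.** Only the size of the forcing matters. Let $\mathbb Q\in U$ be a nonempty preorder of size $\le|\kappa|$ in $U$, and $s:\kappa\to\mathbb Q$ a surjection in $U$. Put $\alpha\le\beta$ iff $s(\alpha)\le s(\beta)$. This is a preorder on $\kappa$. If $H$ is $\mathbb Q$-generic, then $s^{-1}[H]$ is a filter, and it is generic because the image $s[D]$ of a dense $D\subseteq\kappa$ is dense in $\mathbb Q$. If $g$ is generic on $\kappa$, then $s[g]$ is a filter, and it is generic because $s^{-1}[D]$ is dense for $D$ dense in $\mathbb Q$; moreover $s^{-1}[s[g]]=g$, since $s(\alpha)=s(\beta)$ implies $\alpha\le\beta\le\alpha$. So both preorders have the same generic extensions. With the one-point forcing we see that $V$ is a $\kappa$-ground of itself.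

**Lemma 9 (transitivity).** If $U$ is a $\kappa$-ground of $U'$ and $U'$ is a $\kappa$-ground of $U''$, then $U$ is a $\kappa$-ground of $U''$.

*Proof.* Let $U'=U[g]$ and $U''=U'[h]$, with $\mathbb P\in U$ and $\mathbb Q=\dot{\mathbb Q}^g$ preorders on $\kappa$. We may choose $\dot{\mathbb Q}$ so that every condition forces it to be a preorder on $\check\kappa$. We use the two-step iteration with check names only, so that its size stays $|\kappa|$. On $\kappa\times\kappa$ put
$$(p,\alpha)\le(q,\beta)\iff p\le q\ \text{ and }\ p\Vdash\check\alpha\le_{\dot{\mathbb Q}}\check\beta.$$
This is in $U$. It is reflexive. It is transitive: if also $(q,\beta)\le(r,\gamma)$, then $p\le q\le r$ and $p$, being below $q$, forces $\check\alpha\le\check\beta\le\check\gamma$.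

**Step 1: $g\times h$ is a filter.** Upward closed: let $(p,\alpha)\in g\times h$ and $(p,\alpha)\le(q,\beta)$. Then $q\in g$; and $\alpha\le_{\mathbb Q}\beta$ since $p\in g$, so $\beta\in h$. Directed: given $(p,\alpha),(q,\beta)\in g\times h$, pick $r\in g$ below $p,q$ and $\gamma\in h$ below $\alpha,\beta$. Some $r'\le r$ in $g$ forces $\check\gamma\le\check\alpha$ and $\check\gamma\le\check\beta$, and $(r',\gamma)\in g\times h$ is below both.

**Step 2: $g\times h$ is generic over $U$.** Let $D\in U$ be dense, and let $E=\{\beta:\exists p\in g\ (p,\beta)\in D\}\in U[g]$. We show that $E$ is dense in $\mathbb Q$. Given $\alpha<\kappa$, consider the set of $p'$ for which there is $\beta$ with $(p',\beta)\in D$ and $p'\Vdash\check\beta\le\check\alpha$. It is in $U$, and it is dense in $\mathbb P$: given $p$, extend $(p,\alpha)$ to an element of $D$. So it contains some $p'\in g$, and the corresponding $\beta$ is in $E$ with $\beta\le_{\mathbb Q}\alpha$. Hence $h$ meets $E$, and so $g\times h$ meets $D$.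

**Step 3: conclusion.** $U''=U[g][h]=U[g\times h]$. Transfer the preorder to $\kappa$ by a bijection $\kappa\times\kappa\to\kappa$ in $U$. $\square$

**Lemma 10** (Laver, Hamkins, Reitz). There is a set $I$ such that every $\kappa$-ground of $V$ is $W_r$ for some $r\in I$.

The idea is that a $\kappa$-ground $U$ is determined by $P(\delta)\cap U$ for $\delta=|\kappa|^+$.

*Proof.* Let $\delta=|\kappa|^+$, computed in $V$; it is regular in $V$, and it is a regular cardinal in every inner model.

**Step 1: cardinals.** Let $U$ be a $\kappa$-ground via $\mathbb P$ on $\kappa$ and $g$. Then $|\mathbb P|^U\le\kappa<\delta$. So $\mathbb P$ has the $\delta$-chain condition in $U$ and preserves cardinals $\ge\delta$. Thus $(\delta^+)^U$ is still a cardinal in $V$, and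
$$(\delta^+)^U=(\delta^+)^V.$$

**Step 2: cover.** *Every set of ordinals $X\in V$ with $|X|<\delta$ is contained in some $Y\in U$ with $|Y|^U<\delta$.* We may assume $X\ne\emptyset$. Let $f:\mu\to X$ be onto with $\mu<\delta$, let $\dot f\in U$ be a name for $f$, and let $p_0\in g$ force that $\dot f$ is a function from $\check\mu$ to the ordinals. In $U$ let $Y$ be the set of all ordinals that some $p\le p_0$ forces to be the value $\dot f(i)$, for some $i<\mu$. Each pair $(i,p)$ gives at most one value, so $|Y|^U\le|\mu\times\mathbb P|^U<\delta$. And $X\subseteq Y$.

**Step 3: approximation.** *If $X\in V$ is a set of ordinals with $X\cap a\in U$ for all sets of ordinals $a\in U$ with $|a|^U<\delta$, then $X\in U$.* Suppose $X\notin U$. With $X=\dot X^g$, some $p\in g$ forces that $\dot X$ is a set of ordinals not in $\check U$. Work in $U$. For each $q\le p$ there is an ordinal $\alpha_q$ such that $q$ does not decide $\check\alpha_q\in\dot X$; otherwise $q$ would force $\dot X$ to equal the set $\{\alpha:q\Vdash\check\alpha\in\dot X\}\in U$. Let $a=\{\alpha_q:q\le p\}$, so $|a|^U\le|\mathbb P|^U<\delta$. By hypothesis $X\cap a\in U$, so some $q\le p$ in $g$ forces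 $\dot X\cap\check a$ to be the set $X\cap a$. This $q$ decides $\check\alpha_q\in\dot X$, a contradiction.

**Step 4: what remains.** It suffices to show:
$$\text{if }U,U'\text{ are }\kappa\text{-grounds with }P(\delta)\cap U=P(\delta)\cap U',\text{ then }U=U'.\tag{5}$$
For then $U\mapsto P(\delta)\cap U$ is injective on $\kappa$-grounds, and we collect, for each $y\in P(P(\delta))$, the indices $r$ of minimal rank such that $W_r$ is a $\kappa$-ground with $P(\delta)\cap W_r=y$. This gives a set $I$. Fix $U,U'$ as in (5).

**Step 5: small sets of ordinals agree.** Let $a\in U$ be a set of ordinals with $|a|^U<\delta$. We put $a$ inside a set $b\in U\cap U'$ of size at most $\delta$ and transfer to subsets of $\delta$. In $V$ build an increasing sequence $\langle a_i:i<\delta\rangle$ of sets of ordinals of size $<\delta$ with $a_0=a$, where at successors we use the cover property for $U$ and for $U'$ alternately, and at limits take unions (of size $<\delta$ by regularity). So cofinally many $a_i$ are in $U$ and cofinally many are in $U'$. Let $b=\bigcup_ia_i$.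

If $c\in U$ is a set of ordinals with $|c|^U<\delta$, then by regularity of $\delta$ in $V$ we have $c\cap b=c\cap a_i$ for all large enough $i$, in particular for one with $a_i\in U$. So $c\cap b\in U$. By approximation $b\in U$. In the same way $b\in U'$.

Let $\eta$ be the order type of $b$. As $|b|\le\delta$, $\eta<(\delta^+)^V=(\delta^+)^U$, so $U$ has an injection $f:\eta\to\delta$. The well-order induced by $f$ on $\mathrm{ran}(f)$ is coded by a subset of $\delta$ in $U$, hence lies in $U'$. So $f\in U'$, since $f$ is the unique isomorphism of $\eta$ onto this well-order. Let $\pi:b\to\eta$ be the collapse, which is in $U\cap U'$. Then $(f\circ\pi)[a]$ is a subset of $\delta$ in $U$, hence in $U'$, and so $a\in U'$. Since $|a|^U<\delta$ and $\delta$ is a cardinal in $U$, the order type of $a$ is $<\delta$; so $|a|^{U'}<\delta$. By symmetry, $U$ and $U'$ have the same sets of ordinals of size $<\delta$.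

**Step 6: all sets agree.** Let $X\in U$ be any set of ordinals. If $c\in U'$ is a set of ordinals with $|c|^{U'}<\delta$, then by Step 5 $c\in U$ and $|c|^U<\delta$. So $X\cap c\in U$ has size $<\delta$ in $U$, and by Step 5 again $X\cap c\in U'$. By approximation for $U'$, $X\in U'$. By symmetry $U$ and $U'$ have the same sets of ordinals. A model of ZFC codes each set $x$ by a set of ordinals, via a well-ordering of the transitive closure of $\{x\}$, and the set is recovered by the Mostowski collapse. So $U=U'$. $\square$

## The rank $\rho_\kappa$ and its locality

**Definition.** For $\kappa$-grounds $U,U_1$ of $V$ let $U\prec_\kappa U_1$ mean: $U$ is a $\kappa$-ground of $U_1$ and $U_1$ jumps over $U$.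

By Lemma 10 this is, on indices, a definable relation on a set $I$. If $U\prec_\kappa U_1$ then $U\prec U_1$, so by Theorem A there is no infinite descending sequence, and by DC the relation is well-founded. It depends only on the models, not on the indices: two indices of the same model have the same predecessors. So each $\kappa$-ground $U$ has a rank $\rho^V_\kappa(U)$ in $\prec_\kappa$, independent of the choice of $I$:
$$\rho^V_\kappa(U)=\sup\{\rho^V_\kappa(U_0)+1:U_0\prec_\kappa U\}.$$
Since $V$ is a $\kappa$-ground of itself, we can put
$$\rho_\kappa(V):=\rho^V_\kappa(V).$$
"$\rho_\kappa=\alpha$" is a first-order formula whose only parameters are the ordinals $\kappa,\alpha$.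

For example, $\rho_\kappa(L)=0$ for every $\kappa$: the only ground of $L$ is $L$, and $L$ does not jump over itself. If $d$ is Hechler over $L$ and $\kappa\ge\omega_1^L$, then, Hechler forcing having size $\omega_1$ in $L$, $L$ is a $\kappa$-ground of $L[d]$, and $L\prec_\kappa L[d]$ by Lemma 3. So $\rho_\kappa(L[d])\ge1$.

In this example we knew the rank of $L$ as seen from $L[d]$ to be the rank $L$ computes for itself. In general this needs an argument, and transitivity is what makes it work.

**Lemma 11 (locality).** If $U$ is a $\kappa$-ground of $V$, then $\rho^V_\kappa(U)=\rho_\kappa(U)$, the right side being computed inside $U$.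

*Proof.* We show that the part of $\prec_\kappa$ below $U$ is the same in $U$ and in $V$.

**Step 1: the points.** Let $U_1$ be a $\kappa$-ground of $U$, as seen in $V$. By Fact 7 for the extension from $U_1$ to $U$, $U_1=(W_r)^U$ for some $r\in U_1$; and the preorder and the generic are elements of $U$. So "$\kappa$-ground of $U$" means the same in $U$ and in $V$. By Lemma 9 every $\kappa$-ground of $U$ is a $\kappa$-ground of $V$.

**Step 2: closure under predecessors.** If $U_2$ is a $\kappa$-ground of $U$ and $U_1\prec_\kappa U_2$ in $V$, then $U_1$ is a $\kappa$-ground of $U_2$, hence of $U$, by Lemma 9.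

**Step 3: the relation.** For $\kappa$-grounds $U_1,U_2$ of $U$, the statement $U_1\prec_\kappa U_2$ concerns only these two models and the absolute function $x\mapsto\omega_1^x$; a generic $g$ with $U_2=U_1[g]$ lies in $U_2\subseteq U$. So it holds in $U$ iff it holds in $V$.

Thus the $\kappa$-grounds of $U$ are among the $\kappa$-grounds of $V$, contain $U$, are closed under $\prec_\kappa$-predecessors, and carry the same relation in $U$ and in $V$. By induction along $\prec_\kappa$ the two ranks agree at each of them, in particular at $U$. $\square$

## The universe rises by at least one step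

**Theorem B (ZFC).** Let $\mathbb P$ be a forcing, $\kappa\ge|\mathbb P|$ an infinite ordinal, $G$ $\mathbb P$-generic over $V$. If $V[G]$ jumps over $V$ (in particular, by Lemma 3, if $V[G]$ has a real dominating $\omega^\omega\cap V$), then
$$\rho_\kappa(V[G])\ge\rho_\kappa(V)+1.$$

*Proof.* By pulling back, replace $\mathbb P$ by an equivalent preorder on $\kappa$. Then $V$ is a $\kappa$-ground of $V[G]$, definable there by Fact 7. Also $V[G]$ is a $\kappa$-ground of itself. Since $V[G]$ jumps over $V$, we have $V\prec_\kappa V[G]$ in the sense of $V[G]$.

Theorem A and Lemmas 9, 10 and 11 are theorems of ZFC about an arbitrary infinite ordinal $\kappa$. So they hold in $V[G]$ for our $\kappa$, whether or not $\kappa$ is collapsed; this is why $\kappa$ was allowed to be any infinite ordinal. Hence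
$$\rho_\kappa(V[G])=\rho_\kappa^{V[G]}(V[G])\ \ge\ \rho^{V[G]}_\kappa(V)+1=\rho_\kappa(V)+1,$$
where the last equality is Lemma 11, applied in $V[G]$ to its $\kappa$-ground $V$. $\square$

*Proof of Theorem 1.* Let $\mathbb P$ add a dominating real, let $\kappa\ge|\mathbb P|$ be an infinite ordinal, and let $\alpha=\rho_\kappa(V)$. For every $\mathbb P$-generic $G$, $V[G]$ has a real dominating $\omega^\omega\cap V$, so Theorem B gives $\rho_\kappa(V[G])>\alpha$; that is, $\Vdash_{\mathbb P}\rho_{\check\kappa}>\check\alpha$. So "$\rho_\kappa=\alpha$" is true in $V$ and false in $V[G]$, and $V\not\equiv_{ON}V[G]$. $\square$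

## Jumping in place of dominating, and sentences without parameters

Theorem B shows that "dominating real" can be weakened to: there is a real $z\in V[G]$ with $\omega_1^{z\oplus x}>\omega_1^x$ for all reals $x\in V$. Example 2 shows that it cannot be weakened to "unbounded real".

Our formula has the parameters $\kappa$ and $\alpha$. Ordinal parameters cannot be dropped.

**Remark 12.** If ZFC is consistent, there are a model $V$ of ZFC and a forcing $\mathbb P\in V$ adding a dominating real such that $V$ and $V[h]$ satisfy the same parameter-free sentences for every $\mathbb P$-generic $h$.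

*Proof.* The idea is to collapse one of two cardinals that $L$ cannot tell apart, and then the other.

**Step 1: two indiscernible cardinals.** With new constants $\alpha,\beta$, consider the theory
$$\text{ZFC}+V=L+\text{"}\alpha<\beta\text{ are infinite cardinals"}+\{\varphi(\alpha)\leftrightarrow\varphi(\beta):\varphi\}.$$
It is finitely satisfiable in any model of ZFC + $V=L$: for $k$ formulas $\varphi$, two of any $2^k+1$ infinite cardinals agree on all of them. Let $M$ be a countable model. It may be ill-founded; then $M[g]$ denotes the quotient $M^{\mathbb B}/g$ of the Boolean-valued model, and the truth and definability lemmas hold as usual.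

**Step 2: the forcing.** Let $g$ be $\mathrm{Col}(\omega,\alpha)$-generic over $M$, $V=M[g]$, and $\mathbb P=\mathrm{Col}(\omega,\beta)$. Since $|\mathrm{Col}(\omega,\alpha)|=\alpha$ and GCH holds in $M$, $V\models2^{\aleph_0}=\aleph_1=(\alpha^+)^M\le\beta$. So $\mathbb P$ makes the set of reals of $V$ countable and hence adds a dominating real, as in the collapse example at the beginning.

**Step 3: $V[h]$ is a collapse of $\beta$ over $M$.** In $M$, $\mathrm{Col}(\omega,\alpha)\times\mathrm{Col}(\omega,\beta)$ is separative, has size $\beta$, and collapses $\beta$ to $\omega$. By the textbook characterization of the collapse it is forcing equivalent to $\mathrm{Col}(\omega,\beta)$. So $V[h]=M[g']$ with $g'$ $\mathrm{Col}(\omega,\beta)$-generic over $M$.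

**Step 4: homogeneity.** The collapses are weakly homogeneous: permute $\omega$ so that the domain of one condition moves off that of the other. So for each sentence $\sigma$: $V\models\sigma$ iff $M\models{}\Vdash_{\mathrm{Col}(\omega,\alpha)}\sigma$ iff $M\models{}\Vdash_{\mathrm{Col}(\omega,\beta)}\sigma$ iff $V[h]\models\sigma$. The middle equivalence is an instance of $\varphi(\alpha)\leftrightarrow\varphi(\beta)$. $\square$
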